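\title{Local polynomial convexity at a cubic CR singularity, via unions of Lagrangian planes}

\begin{abstract}
We prove that a smooth surface $w=z^2\bar z+tz\bar z^2+\frac{t^2}{3}\bar z^3+o(|z|^3)$ in $\mathbb{C}^2$ is locally polynomially convex at the origin for every $t>1$. This confirms a conjecture, stated in a paper of Gorai, for the range $1<t^2\le(15-\sqrt{33})/8$. The result is a special case of a theorem on graphs $w=p(z)+(az+b\bar z)^k+F(z)$ with $p$ a holomorphic polynomial, $|b|>|a|$ and $F$ of higher order. A $k$-fold branched cover turns such a graph into a union of $k$ perturbed real planes, and these planes are Lagrangian for one positive definite Hermitian form. We construct an explicit nonnegative plurisubharmonic function that vanishes exactly on the union, and push it down.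
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The \emph{polynomially convex hull} of a compact set $K\subset\mathbb{C}^n$ is
\[
\widehat K=\Big\{\zeta\in\mathbb{C}^n:\ |f(\zeta)|\le\sup_K|f|\ \text{ for every holomorphic polynomial } f\Big\},
\]
and $K$ is \emph{polynomially convex} if $\widehat K=K$, that is, if every point outside $K$ is separated from $K$ by the modulus of a polynomial. A closed set $E\subset\mathbb{C}^n$ is \emph{locally polynomially convex} at $P\in E$ if $E\cap\overline{\mathbb{B}(P;\rho)}$ is polynomially convex for some $\rho>0$, where $\mathbb{B}(P;\rho)$ is the open ball of radius $\rho$ centered at $P$.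

Two principles pull in opposite directions. If $\Gamma$ is a compact piece of a smooth complex curve with boundary in $K$, then $\Gamma\subset\widehat K$ by the maximum principle. Hence pieces $\Gamma\not\subset E$ with boundary in $E$ that shrink to $P$ rule out local polynomial convexity at $P$. On the other hand, if near $P$ the set $E$ is the zero set of a continuous nonnegative plurisubharmonic function, then $E$ is locally polynomially convex at $P$ (Lemma~\ref{lem:zero}).

A point $P$ of a real surface $M\subset\mathbb{C}^2$ is a \emph{CR singularity} if the tangent plane $T_PM$ is a complex line; otherwise $M$ is \emph{totally real} at $P$. The tangent plane of a graph $w=h(z)$ is the graph of $\xi\mapsto h_z\xi+h_{\bar z}\bar\xi$, so the CR singularities are the zeros of $h_{\bar z}$. A $C^2$ graph is locally polynomially convex at each totally real point (Example~\ref{ex:naive}), so the question has content only at CR singularities.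

For $t>0$ let $M_t\subset\mathbb{C}^2$ be a smooth real surface which near the origin is the graph
\begin{equation}\label{eq:Mt}
w=z^2\bar z+t\,z\bar z^2+\frac{t^2}{3}\bar z^3+F(z),\qquad F \text{ smooth},\quad F(z)=o(|z|^3),
\end{equation}
with an isolated CR singularity at the origin. The coefficients are explained by the identity
\begin{equation}\label{eq:cube}
z^2\bar z+t\,z\bar z^2+\frac{t^2}{3}\bar z^3=\frac1{3t}\Big[(z+t\bar z)^3-z^3\Big],
\end{equation}
which shows that $\partial_{\bar z}$ of the cubic part is $(z+t\bar z)^2$. Since $F$ is smooth and $o(|z|^3)$, its Taylor polynomial of degree $3$ at $0$ vanishes, so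
\begin{equation}\label{eq:taylor}
|D^lF(z)|=O(|z|^{4-l}),\qquad l=0,1,2,
\end{equation}
where $D^l$ is the $l$-th real derivative. Thus $\partial_{\bar z}$ of the right side of \eqref{eq:Mt} is $(z+t\bar z)^2+O(|z|^3)$. As $|z+t\bar z|\ge|t-1|\,|z|$, the CR singularity at $0$ is automatically isolated when $t\ne1$.

Which answer should one expect? As $t\to0$ the cubic part tends to $z^2\bar z=|z|^2z$. The disks $\{(z,r^2z):|z|\le r\}$ have their boundaries on the graph of this function, do not lie in it, and shrink to $0$; so this graph is not locally polynomially convex at $0$. As $t\to\infty$ the cubic part, divided by $t^2/3$, tends to $\bar z^3$, whose graph is the zero set of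
\[
|w-\bar z^3|^2=|w|^2+|z|^6-2\operatorname{Re}(z^3w).
\]
This function is plurisubharmonic, because the real part of a holomorphic function contributes nothing to the Levi form. So one expects a change of behavior in between, and $t=1$ is the visible candidate: it is the only value for which the cubic part has a whole line $z+\bar z=0$ of CR singularities, and it is where the real-linear map $z\mapsto z+t\bar z$ changes from preserving to reversing orientation.

It is known that $M_t$ is not locally polynomially convex at $0$ if $t<1$, and that it is if $t^2\ge(15-\sqrt{33})/8$. The following conjecture, from \cite{Gorai}, concerns the gap.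

\medskip
\noindent\textbf{Conjecture.} \emph{If $1<t^2\le\frac{15-\sqrt{33}}{8}$, then $M_t$ is locally polynomially convex at the origin, for every higher-order term $F$ as in \eqref{eq:Mt}.}
\medskip

We prove it, by one argument for all $t>1$ that does not use the known results.

\begin{theorem}\label{thm:A}
Let $t>1$ and let $F$ be smooth near $0\in\mathbb{C}$ with $F=o(|z|^3)$. Then $M_t\cap\overline{\mathbb{B}(0;\rho)}$ is polynomially convex for all sufficiently small $\rho>0$. In particular, the Conjecture holds.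
\end{theorem}

The proof uses only that the leading part is a holomorphic polynomial plus a power of an orientation-reversing real-linear map.

\begin{theorem}\label{thm:B}
Let $k\ge1$ be an integer, let $a,b\in\mathbb{C}$ with $|b|>|a|$, and let $p$ be a holomorphic polynomial. Let $F$ be a continuous function near $0\in\mathbb{C}$, of class $C^2$ off $0$, with $F(0)=0$ and
\begin{equation}\label{eq:F}
|D^lF(z)|=o(|z|^{k-l})\quad\text{as }z\to0,\qquad l=0,1,2.
\end{equation}
Let $M$ be the graph $w=p(z)+(az+b\bar z)^k+F(z)$ near $z=0$, and let $P=(0,p(0))$. Then $M\cap\overline{\mathbb{B}(P;\rho)}$ is polynomially convex for all sufficiently small $\rho>0$.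
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
By \eqref{eq:cube}, $M_t$ is near $0$ the graph of $p(z)+(az+b\bar z)^3+F(z)$ with $p(z)=-z^3/(3t)$, $a=(3t)^{-1/3}$ and $b=t\,(3t)^{-1/3}$. Here $|b|>|a|$ because $t>1$, and \eqref{eq:taylor} gives \eqref{eq:F} with $k=3$.
\end{proof}

Together with the known result for $t<1$, Theorem~\ref{thm:A} gives the following.

\begin{corollary}\label{cor:iff}
For $t\ne1$, the surface $M_t$ is locally polynomially convex at $0$ if and only if $t>1$.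
\end{corollary}

Section~\ref{sec:psh} collects what we need about plurisubharmonic functions. Section~\ref{sec:examples} passes to the branched cover, shows where $|b|>|a|$ enters, and carries out the method by hand for $w=\bar z^k$. Sections~\ref{sec:one} and~\ref{sec:several} construct the plurisubharmonic function for one and for several Lagrangian planes, and Section~\ref{sec:proof} proves Theorem~\ref{thm:B}.

\section{Plurisubharmonic functions and hulls}\label{sec:psh}

On $\mathbb{C}^n$ we write $\langle\xi,\zeta\rangle=\sum_j\xi_j\bar\zeta_j$ and $|\zeta|^2=\langle\zeta,\zeta\rangle$, and $|D^lu|$ is the operator norm of the $l$-th real derivative.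

An upper semicontinuous function $\phi$ with values in $[-\infty,\infty)$ on an open subset of $\mathbb{C}$ is \emph{subharmonic} if at each point $\tau_0$ the inequality $\phi(\tau_0)\le\frac1{2\pi}\int_0^{2\pi}\phi(\tau_0+re^{i\theta})\,d\theta$ holds for all small $r>0$; it then holds for every closed disk in the domain. An upper semicontinuous function on an open set $\Omega\subset\mathbb{C}^n$ is \emph{plurisubharmonic} (psh) if its restriction to each complex line is subharmonic. Sums and maxima of finitely many psh functions are psh, $\log|f|$ is psh for holomorphic $f$, and the composition of a psh function with a biholomorphic map is psh. A real $C^2$ function $u$ is psh if and only if its \emph{Levi form}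
\begin{equation}\label{eq:levi}
\mathcal{L}_u(\zeta;\xi)=\sum_{j,l}u_{\zeta_j\bar\zeta_l}(\zeta)\,\xi_j\bar\xi_l=\tfrac14\big(D^2u(\zeta)[\xi,\xi]+D^2u(\zeta)[i\xi,i\xi]\big)
\end{equation}
is nonnegative for all $\zeta$ and $\xi$. Both expressions equal $\partial_\tau\partial_{\bar\tau}u(\zeta+\tau\xi)$ at $\tau=0$, and the second gives $|\mathcal{L}_u(\zeta;\xi)|\le\frac12|D^2u(\zeta)|\,|\xi|^2$. Two Levi forms occur repeatedly. If $g$ is holomorphic and $E$ is a real $C^2$ function of $q\in\mathbb{C}$, the chain rule gives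
\begin{equation}\label{eq:chain}
\mathcal{L}_{E\circ g}(\zeta;\xi)=E_{q\bar q}(g(\zeta))\,\Big|\sum_j g_{\zeta_j}(\zeta)\,\xi_j\Big|^2 .
\end{equation}
For $m\ge1$ and $\zeta\neq0$, differentiating $(\sum_j\zeta_j\bar\zeta_j)^m$ gives
\begin{equation}\label{eq:norm}
\mathcal{L}_{|\zeta|^{2m}}(\zeta;\xi)=m|\zeta|^{2m-2}|\xi|^2+m(m-1)|\zeta|^{2m-4}|\langle\xi,\zeta\rangle|^2\ \ge\ m|\zeta|^{2m-2}|\xi|^2 .
\end{equation}

The link with hulls is \cite[Theorem 4.3.4]{Hormander}: if $K$ is a compact subset of a pseudoconvex open set $\Omega\subset\mathbb{C}^n$, then the set of $\zeta\in\Omega$ with $|f(\zeta)|\le\sup_K|f|$ for all $f$ holomorphic on $\Omega$ equals the set of $\zeta\in\Omega$ with $v(\zeta)\le\sup_Kv$ for all $v$ psh on $\Omega$. We apply this only when $\Omega$ is a ball, which is pseudoconvex.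

\begin{lemma}\label{lem:zero}
Let $v\ge0$ be continuous and psh on a ball $\mathbb{B}(P;\rho')$, and let $Z=v^{-1}(0)$. Then $Z\cap\overline{\mathbb{B}(P;\rho)}$ is polynomially convex for $0<\rho<\rho'$.
\end{lemma}

\begin{proof}
Let $K=Z\cap\overline{\mathbb{B}(P;\rho)}$, a compact set, which we may assume nonempty, and let $\Omega=\mathbb{B}(P;\rho')$. A point outside a closed ball is separated from it by $e^{\ell}$ for a complex-linear function $\ell$, hence by a Taylor polynomial of $e^\ell$; so $\widehat K\subset\overline{\mathbb{B}(P;\rho)}\subset\Omega$. A holomorphic function on $\Omega$ is the locally uniform limit of its Taylor polynomials at $P$, so $\widehat K$ is also the hull of $K$ with respect to holomorphic functions on $\Omega$. By the theorem just quoted, each $\zeta\in\widehat K$ satisfies $v(\zeta)\le\max_Kv=0$. Thus $\zeta\in Z\cap\overline{\mathbb{B}(P;\rho)}=K$.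
\end{proof}

Our function will come from a cover branched along $\{w=0\}$, and will at first be known to be psh only off that line.

\begin{lemma}\label{lem:remove}
Let $D\subset\mathbb{C}^2_{(z,w)}$ be open, and let $V$ be continuous on $D$ and psh on $D\setminus\{w=0\}$. Then $V$ is psh on $D$.
\end{lemma}

\begin{proof}
Let $\zeta,\xi\in\mathbb{C}^2$ with $\{\zeta+\tau\xi:|\tau|\le1\}\subset D$. We must show $V(\zeta)\le\frac1{2\pi}\int_0^{2\pi}V(\zeta+e^{i\theta}\xi)\,d\theta$. The condition on $(\zeta,\xi)$ is open and both sides are continuous in $(\zeta,\xi)$, so we may assume that the $w$-components satisfy $\zeta_2\ne0$ and $\xi_2\ne0$. For $\epsilon>0$ the function $\tau\mapsto V(\zeta+\tau\xi)+\epsilon\log|\zeta_2+\tau\xi_2|$ is upper semicontinuous near the closed unit disk. It is subharmonic where $\zeta_2+\tau\xi_2\ne0$, and at the one remaining point it equals $-\infty$, so that the mean value inequality holds there too. Hence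
\[
V(\zeta)+\epsilon\log|\zeta_2|\le\frac1{2\pi}\int_0^{2\pi}\Big(V(\zeta+e^{i\theta}\xi)+\epsilon\log|\zeta_2+e^{i\theta}\xi_2|\Big)\,d\theta .
\]
The logarithm has at most one singularity on the circle, and it is integrable. Let $\epsilon\to0$.
\end{proof}

\section{The branched cover and the simplest cases}\label{sec:examples}

Throughout, $\lambda(z)=az+b\bar z$ and $\omega=e^{2\pi i/k}$. We first test the obvious candidate for the function in Lemma~\ref{lem:zero}.

\begin{example}\label{ex:naive}
Let $h$ be $C^2$ and $\psi(z,w)=|w-h(z)|^2$. The identity $\partial_\tau\partial_{\bar\tau}|f|^2=|f_\tau|^2+|f_{\bar\tau}|^2+2\operatorname{Re}(\bar f f_{\tau\bar\tau})$, applied to $f(\tau)=w+\tau\xi_2-h(z+\tau\xi_1)$, gives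
\[
\mathcal{L}_\psi\big((z,w);\xi\big)=|\xi_2-h_z\xi_1|^2+\Big(|h_{\bar z}|^2-2\operatorname{Re}\big(\overline{(w-h)}\,h_{z\bar z}\big)\Big)|\xi_1|^2 .
\]
Near a point of the graph with $h_{\bar z}\ne0$ the factor $w-h$ is small, so $\psi$ is psh and the graph is locally polynomially convex there. Now let $h=\lambda^k$ with $k\ge2$ and $|b|>|a|>0$. Then $|h_{\bar z}|^2=k^2|b|^2|\lambda|^{2k-2}$ and $|h_{z\bar z}|=k(k-1)|ab|\,|\lambda|^{k-2}$. Take $z\ne0$, $\xi=(1,h_z)$ and $w-h=s\,h_{z\bar z}/|h_{z\bar z}|$ with $s>0$. The Levi form is negative as soon as $2(k-1)|a|\,s>k|b|\,|\lambda(z)|^k$. So $\psi$ is psh in no neighborhood of the origin.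
\end{example}

The graph of $\lambda^k$ is not flat, but it has a flat model. Let $\pi(z,W)=(z,W^k)$. The preimage of $\{w=\lambda(z)^k\}$ under $\pi$ is the union of the $k$ real planes
\[
L_j=\{(z,W)\in\mathbb{C}^2:\ W=\omega^j\lambda(z)\},\qquad 0\le j<k,
\]
which are permuted by the unitary map $R(z,W)=(z,\omega W)$. The planes are totally real when $b\ne0$, and they meet only at $0$ when $|a|\ne|b|$. This alone is not enough.

\begin{example}\label{ex:discs}
Let $k=2$, $a=1$, $b=t\in(0,1)$ and $z=x+iy$. Then
\[
(z+t\bar z)^2=(1-t^2)z^2+g(z),\qquad g(z)=2t\big[(1+t)x^2+(1-t)y^2\big].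
\]
The sets $\{g\le c\}$, $c>0$, are filled ellipses. The disk $\{(z,\,c+(1-t^2)z^2):g(z)\le c\}$ has its boundary on the graph $M$ of $(z+t\bar z)^2$, contains the point $(0,c)\notin M$, and shrinks to $0$ as $c\to0$. So $M$ is not locally polynomially convex at $0$, and Theorem~\ref{thm:B} fails without the hypothesis $|b|>|a|$. The preimage of the disk under $\pi$ is a compact piece of the smooth conic $W^2=c+(1-t^2)z^2$, with boundary in $L_0\cup L_1$, containing $(0,\sqrt c)\notin L_0\cup L_1$; so the union of the two planes is not locally polynomially convex at $0$ either. For $t>1$ the level curves of $g$ are hyperbolas and these disks disappear. The example also shows that $o$ cannot be replaced by $O$ in \eqref{eq:F}: since $\bar z^2+4|z|^2=4(z+\frac12\bar z)^2-4z^2$, the map $(z,w)\mapsto(z,4w-4z^2)$ carries the disks for $t=\frac12$ to disks attached to the graph of $\bar z^2+4|z|^2$.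
\end{example}

The property that separates $|b|>|a|$ from $|b|<|a|$ is metric. A real $n$-dimensional subspace $L\subset\mathbb{C}^n$ is \emph{Lagrangian} if $\langle\cdot,\cdot\rangle$ is real on $L\times L$. A basis of $L$ that is orthonormal for the Euclidean product $\operatorname{Re}\langle\cdot,\cdot\rangle$ is then a unitary basis of $\mathbb{C}^n$, so $L=U\mathbb{R}^n$ with $U$ unitary. Let $Q(\zeta)=\sum_j\zeta_j^2$ and $Q_L(\zeta)=Q(U^{-1}\zeta)$ for one such $U$. If $U^{-1}\zeta=x+iy$ with $x,y\in\mathbb{R}^n$, then $|\zeta|^2=|x|^2+|y|^2$, $\operatorname{Re}Q_L(\zeta)=|x|^2-|y|^2$ and $\operatorname{dist}(\zeta,L)=|y|$. Together with the triangle inequality $|\sum\zeta_j^2|\le\sum|\zeta_j|^2$ this gives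
\begin{equation}\label{eq:Q}
|Q_L(\zeta)|\le|\zeta|^2,\qquad \operatorname{dist}(\zeta,L)^2=\tfrac12\big(|\zeta|^2-\operatorname{Re}Q_L(\zeta)\big),\qquad Q_L(\zeta)=|\zeta|^2\iff\zeta\in L .
\end{equation}
So the squared distance to a Lagrangian plane is a psh function of the form (norm term) minus (function of the holomorphic form $Q_L$). If several planes are Lagrangian for the same Hermitian form, they share the norm term, and one can hope to combine these functions.

To make all $L_j$ Lagrangian at once, try the $R$-invariant forms $\sigma^2z\bar z'+W\overline{W'}$ with $\sigma>0$. For $W=\lambda(z)$ and $W'=\lambda(z')$, expanding $(az+b\bar z)(\bar a\bar z'+\bar bz')$ gives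
\begin{equation}\label{eq:form}
\sigma^2z\bar z'+W\overline{W'}=(\sigma^2+|a|^2-|b|^2)\,z\bar z'+2|b|^2\operatorname{Re}(z\bar z')+2\operatorname{Re}(a\bar b\,zz').
\end{equation}
This is real for all $z,z'$ exactly when $\sigma^2=|b|^2-|a|^2$, and such a $\sigma>0$ exists exactly when $|b|>|a|$. This is the essential use of that hypothesis. Taking $\sigma z$ as the new coordinate replaces $(a,b)$ by $(a/\sigma,b/\sigma)$ and the form by the standard one.

\begin{lemma}\label{lem:planes}
Suppose $|b|^2-|a|^2=1$. Then $L_0,\dots,L_{k-1}$ are Lagrangian in $\mathbb{C}^2$, $L_i\cap L_j=\{0\}$ for $i\ne j$, and $L_j\cap\{z=0\}=\{0\}$.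
\end{lemma}

\begin{proof}
The plane $L_0$ is Lagrangian by \eqref{eq:form} with $\sigma=1$, and $L_j=R^jL_0$ with $R$ unitary. If $(z,W)\in L_i\cap L_j$ with $i\ne j$, then $\lambda(z)=0$; since $|\lambda(z)|\ge(|b|-|a|)|z|$, we get $z=0$. A point of $L_j$ with $z=0$ has $W=0$.
\end{proof}

\begin{example}[the method for $w=\bar z^k$]\label{ex:model}
Let $a=0$, $b=1$. The unitary map $(s_1,s_2)\mapsto\frac1{\sqrt2}(s_1+is_2,\,s_1-is_2)$ takes $\mathbb{R}^2$ to $L_0=\{W=\bar z\}$ and shows that $Q_{L_0}=2zW$. With $\zeta=(z,W)$ put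
\[
u=|\zeta|^{2k}-\operatorname{Re}Q_{L_0}^k=(|z|^2+|W|^2)^k-\operatorname{Re}(2zW)^k .
\]
We have $(|z|^2+|W|^2)^k\ge(2|z||W|)^k\ge\operatorname{Re}(2zW)^k$, with equality throughout if and only if $|z|=|W|$ and $z^kW^k\ge0$, that is, $W^k=\bar z^k$. So $u\ge0$ and $u^{-1}(0)=\bigcup_jL_j$. Since $Q_{L_0}^k$ is holomorphic, \eqref{eq:norm} gives $\mathcal{L}_u(\zeta;\xi)\ge k|\zeta|^{2k-2}|\xi|^2$. Finally $u=V\circ\pi$ with
\[
V(z,w)=(|z|^2+|w|^{2/k})^k-2^k\operatorname{Re}(z^kw).
\]
The function $V$ is continuous, nonnegative, and vanishes exactly on $w=\bar z^k$. It is psh off $\{w=0\}$, where $\pi$ has local holomorphic inverses, hence everywhere by Lemma~\ref{lem:remove}.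
\end{example}

For the graph of $\bar z^k$ alone the function $|w-\bar z^k|^2$ would do. The gain in Example~\ref{ex:model} is that $u$ is homogeneous and its Levi form is bounded below by a positive multiple of the natural scale $|\zeta|^{2k-2}|\xi|^2$. Such a bound survives the perturbation caused by $F$ (Lemma~\ref{lem:perturb}). One form $Q_{L_0}$ served all planes because for $a=0$ they are the rotations $L_j=e^{i\pi j/k}L_0$. In general $e^{i\phi}L_0=\{W=az+e^{2i\phi}b\bar z\}$, which for $a\ne0$ is none of $L_1,\dots,L_{k-1}$. Each plane then needs its own term.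

\section{A function concentrated at one Lagrangian plane}\label{sec:one}

We look for a function $|\zeta|^{2m}-\sum_jE(Q_{L_j})$, up to cutoffs, in which the $j$-th term equals $|\zeta|^{2m}$ on $L_j$ and is negligible away from $L_j$. On the unit sphere $Q_{L_j}$ takes values in the closed unit disk, with the value $1$ exactly on $L_j$. So $E(q)$ should be homogeneous of large degree $m$, bounded by $|q|^m$, with equality only for $q\ge0$; and by \eqref{eq:chain} its Laplacian must be bounded above. The harmonic function $\operatorname{Re}q^m=|q|^m\cos(m\arg q)$ of Example~\ref{ex:model} has $m$ peaks on the unit circle. Keeping only the peak at $1$ and extending by zero creates corners along two rays, where the Laplacian is a positive measure and has no upper bound. We round the corners by taking a power.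

For an integer $m\ge6$ let $e_m(\alpha)=\cos^4(m\alpha/4)$ if $|\alpha|\le2\pi/m$ and $e_m(\alpha)=0$ if $2\pi/m\le|\alpha|\le\pi$, and let
\[
E_m(q)=|q|^m\,e_m(\arg q)\quad(q\ne0),\qquad E_m(0)=0 .
\]
In the sector $|\arg q|\le2\pi/m$ this is $(\operatorname{Re}q^{m/4})^4$.

\begin{lemma}\label{lem:E}
Let $m\ge6$.
\begin{enumerate}
\item[(a)] $E_m\in C^2(\mathbb{C})$ and $|D^lE_m(q)|\le C\,m^l|q|^{m-l}$ for $l=0,1,2$, with an absolute constant $C$. Where $E_m=0$, also $DE_m=0$ and $D^2E_m=0$.
\item[(b)] $0\le E_m(q)\le|q|^m$, and for $q\ne0$ we have $E_m(q)=|q|^m$ if and only if $q>0$.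
\item[(c)] $(E_m)_{q\bar q}\le\frac3{16}m^2|q|^{m-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $e=e_m$, $q=re^{i\alpha}$ and $\beta=m\alpha/4$. For $|\alpha|\le2\pi/m$, that is $|\beta|\le\pi/2$,
\[
e'=-m\cos^3\beta\sin\beta,\qquad e''=\tfrac{m^2}{16}\big(12\cos^2\beta\sin^2\beta-4\cos^4\beta\big)=m^2\big(\tfrac34\cos^2\beta-\cos^4\beta\big).
\]
Thus $e,e',e''$ vanish at $\alpha=\pm2\pi/m$, so $e$ is $C^2$, with $|e'|\le m$ and $|e''|\le m^2$, and $e'=e''=0$ wherever $e=0$. Also $e$ vanishes near $\pm\pi$, so $E_m$ is $C^2$ off $0$. In the orthonormal frame $\partial_r$, $r^{-1}\partial_\alpha$ the gradient of $E_m$ is $r^{m-1}(me,\,e')$ and the Hessian is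
\[
r^{m-2}\begin{pmatrix} m(m-1)e&(m-1)e'\\ (m-1)e'& e''+me\end{pmatrix}.
\]
This gives the bounds in (a) and the vanishing statement for $q\ne0$. As $m>2$, all derivatives of order at most $2$ tend to $0$ at $q=0$, so $E_m$ is $C^2$ there with vanishing derivatives. Part (b) holds because $0\le e\le1$ with $e(\alpha)=1$ only at $\alpha=0$. For (c), $(E_m)_{q\bar q}$ is a quarter of the trace of the Hessian, namely $\frac14r^{m-2}(m^2e+e'')$. This is $\frac3{16}m^2r^{m-2}\cos^2\beta$ in the sector and $0$ elsewhere.
\end{proof}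

For comparison, $(|q|^m)_{q\bar q}=\frac14m^2|q|^{m-2}$, so (c) gains a factor $\frac34$. The next lemma shows that this is enough.

\begin{lemma}\label{lem:one}
Let $L\subset\mathbb{C}^n$ be Lagrangian and $m\ge6$. For $\zeta\ne0$ and all $\xi$,
\[
\mathcal{L}_{E_m\circ Q_L}(\zeta;\xi)\le\tfrac{24}{25}\,\mathcal{L}_{|\zeta|^{2m}}(\zeta;\xi),
\qquad\text{hence}\qquad
\mathcal{L}_{|\zeta|^{2m}-E_m\circ Q_L}(\zeta;\xi)\ge\tfrac m{25}|\zeta|^{2m-2}|\xi|^2 .
\]
\end{lemma}

\begin{proof}
The second inequality follows from the first and \eqref{eq:norm}. A unitary change of coordinates preserves $|\zeta|$ and transforms Levi forms into each other, so we may take $L=\mathbb{R}^n$, $Q_L=Q$. Both functions are homogeneous of degree $2m$ under positive scaling, so we may take $|\zeta|=1$. Let $r=|Q(\zeta)|\le1$. Since $\sum_jQ_{\zeta_j}\xi_j=2\sum_j\zeta_j\xi_j=2\langle\xi,\bar\zeta\rangle$, formula \eqref{eq:chain} and Lemma~\ref{lem:E}(c) give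
\begin{equation}\label{eq:step}
\mathcal{L}_{E_m\circ Q}(\zeta;\xi)\le\tfrac34m^2r^{m-2}|\langle\xi,\bar\zeta\rangle|^2 .
\end{equation}
The difficulty is that the right side has size $m^2$, while by \eqref{eq:norm} the form $\mathcal{L}:=\mathcal{L}_{|\zeta|^{2m}}(\zeta;\xi)$ has size $m^2$ only in the direction $\xi=\zeta$, and size $m$ in the orthogonal directions. What helps is that $r^{m-2}$ is small unless $r$ is close to $1$, and then $\bar\zeta$ is nearly parallel to $\zeta$. Indeed $\langle\bar\zeta,\zeta\rangle=\overline{Q(\zeta)}$ and $|\bar\zeta|=1$, so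
\[
\bar\zeta=\overline{Q(\zeta)}\,\zeta+\sqrt{1-r^2}\,\nu,\qquad \langle\nu,\zeta\rangle=0,\quad|\nu|=1,
\]
where the last term is absent if $r=1$. Put $A=\langle\xi,\zeta\rangle$ and $B=\langle\xi,\nu\rangle$, with $B=0$ if $r=1$. Then $\langle\xi,\bar\zeta\rangle=Q(\zeta)A+\sqrt{1-r^2}\,B$. Since $|\xi|^2\ge|A|^2+|B|^2$, formula \eqref{eq:norm} gives $\mathcal{L}\ge m^2|A|^2+m|B|^2$. By the Cauchy--Schwarz inequality,
\[
|\langle\xi,\bar\zeta\rangle|^2\le\Big(\frac{r^2}{m^2}+\frac{1-r^2}{m}\Big)\big(m^2|A|^2+m|B|^2\big)\le\Big(\frac{r^2}{m^2}+\frac{1-r^2}{m}\Big)\mathcal{L}.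
\]
With $s=r^2$, inequality \eqref{eq:step} becomes $\mathcal{L}_{E_m\circ Q}\le\frac34\varphi(s)\,\mathcal{L}$, where
\[
\varphi(s)=s^{m/2-1}\big(m-(m-1)s\big),\qquad \varphi'(s)=\tfrac m2\,s^{m/2-2}\big((m-2)-(m-1)s\big).
\]
On $[0,1]$ the maximum is at $s=\frac{m-2}{m-1}$. With $N=m-2\ge4$ it equals $2(1+1/N)^{-N/2}$. The sequence $(1+1/N)^N$ increases, so the maximum is at most $2(5/4)^{-2}=\frac{32}{25}$, and $\frac34\cdot\frac{32}{25}=\frac{24}{25}$.
\end{proof}

\begin{remark}\label{rem:four}
For $e(\alpha)=\cos^\ell(m\alpha/\ell)$ on $|\alpha|\le\ell\pi/(2m)$ the same computation gives $m^2e+e''=\frac{\ell-1}\ell m^2\cos^{\ell-2}(m\alpha/\ell)$, so the factor $\frac34$ becomes $\frac{\ell-1}{\ell}$. The extension by zero is $C^2$ only if $\ell>2$. On the other hand $\varphi(1)=1$ and $\varphi'(1)<0$, so $\max\varphi>1$ and the proof needs $\frac{\ell-1}\ell$ to stay below $1/\max\varphi$. The exponent $4$ meets both demands.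
\end{remark}

\section{Several Lagrangian planes, and perturbations}\label{sec:several}

Let $L_1,\dots,L_N\subset\mathbb{C}^n$ be Lagrangian with $L_i\cap L_j=\{0\}$ for $i\ne j$. Write $Q_j=Q_{L_j}$ and $d_j(\zeta)=\operatorname{dist}(\zeta,L_j)$. The term $E_m\circ Q_i$ may be positive at points of $L_j$, where $E_m\circ Q_j$ already equals $|\zeta|^{2m}$; there the plain sum $|\zeta|^{2m}-\sum_iE_m\circ Q_i$ would be negative. So we cut each term off outside a cone around its plane.

Call $\delta\in(0,\frac12)$ \emph{admissible} if the cones $C_j=\{\zeta\ne0:d_j(\zeta)\le2\delta|\zeta|\}$ are pairwise disjoint. All small $\delta$ are admissible: since $L_i\cap L_j=\{0\}$, the function $d_i+d_j$ has a positive minimum on the unit sphere, and it suffices that $4\delta$ be smaller than these minima. For admissible $\delta$ fix a smooth $\vartheta:[0,\infty)\to[0,1]$ with $\vartheta=1$ on $[0,\delta^2]$ and $\vartheta=0$ on $[4\delta^2,\infty)$, and put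
\begin{equation}\label{eq:theta}
\theta_j(\zeta)=\vartheta\big(d_j(\zeta)^2/|\zeta|^2\big),\qquad\zeta\ne0 .
\end{equation}
By \eqref{eq:Q}, $d_j^2$ is a real quadratic polynomial, so $\theta_j$ is smooth off $0$. It is homogeneous of degree $0$, hence $|D^l\theta_j|=O(|\zeta|^{-l})$. It vanishes outside $C_j$ and equals $1$ where $d_j\le\delta|\zeta|$. The $C_j$ are closed in $\mathbb{C}^n\setminus\{0\}$, so near each point of $C_j$ all $\theta_i$ with $i\ne j$ vanish.

\begin{proposition}\label{prop:u}
Let $L_1,\dots,L_N\subset\mathbb{C}^n$ be Lagrangian with $L_i\cap L_j=\{0\}$ for $i\ne j$. There exist an integer $m$, a constant $c>0$ and a function $u\in C^2(\mathbb{C}^n\setminus\{0\})$, homogeneous of degree $2m$ under positive scaling, with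
\[
u\ge0,\qquad u^{-1}(0)=\bigcup_jL_j\setminus\{0\},\qquad \mathcal{L}_u(\zeta;\xi)\ge c\,|\zeta|^{2m-2}|\xi|^2 .
\]
\end{proposition}

\begin{proof}
Fix an admissible $\delta$. For $m\ge6$, to be chosen, let
\[
u=|\zeta|^{2m}-\sum_j\theta_j\cdot(E_m\circ Q_j).
\]
This is $C^2$ off $0$ and homogeneous of degree $2m$, so $\mathcal{L}_u(s\zeta;\xi)=s^{2m-2}\mathcal{L}_u(\zeta;\xi)$ for $s>0$, and it suffices to treat $|\zeta|=1$. There are three kinds of points.

\emph{Outside all cones $C_j$.} On this open set $u=|\zeta|^{2m}>0$, and \eqref{eq:norm} applies.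

\emph{Inner cone: $d_j(\zeta)<\delta$.} Near $\zeta$ we have $u=|\zeta|^{2m}-E_m\circ Q_j$, and Lemma~\ref{lem:one} bounds the Levi form below by $\frac m{25}|\xi|^2$. By Lemma~\ref{lem:E}(b) and \eqref{eq:Q}, $u(\zeta)\ge1-|Q_j(\zeta)|^m\ge0$, and $u(\zeta)=0$ if and only if $|Q_j(\zeta)|=1$ and $Q_j(\zeta)>0$, that is, $\zeta\in L_j$.

\emph{Transition zone: $\delta\le d_j(\zeta)\le2\delta$.} Near $\zeta$ we have $u=|\zeta|^{2m}-\theta_jf$ with $f=E_m\circ Q_j$. The derivatives of $\theta_j$ have no sign, so we show that $f$ is exponentially small in $m$, with two derivatives. Let $q=Q_j(\zeta)$ and $r_0=1-\delta^2$, and let $m$ be so large that $\cos(2\pi/m)\ge(1-2\delta^2)/(1-\delta^2)$. If $E_m(q)=0$, then $f$, $Df$, $D^2f$ vanish at $\zeta$ by Lemma~\ref{lem:E}(a) and the chain rule. If $E_m(q)\ne0$, then $|\arg q|<2\pi/m$, while \eqref{eq:Q} gives $\operatorname{Re}q=1-2d_j(\zeta)^2\le1-2\delta^2$. Hence (Figure~\ref{fig:sector})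
\[
|q|\le\frac{\operatorname{Re}q}{\cos(2\pi/m)}\le r_0<1 .
\]
On the unit sphere $DQ_j$ and $D^2Q_j$ are bounded, so Lemma~\ref{lem:E}(a) and the chain rule give, with $C_1$ independent of $m$,
\[
0\le f\le r_0^m,\qquad |Df|\le C_1m\,r_0^{m-1},\qquad |D^2f|\le C_1\big(m^2r_0^{m-2}+m\,r_0^{m-1}\big).
\]
The functions $\theta_j$, $D\theta_j$, $D^2\theta_j$ are bounded on the sphere and do not depend on $m$. Therefore
\[
|D^2(\theta_jf)|\le|D^2f|+2|D\theta_j||Df|+|D^2\theta_j|\,f\le C_2m^2r_0^{m-2}
\]
in both cases, and by \eqref{eq:levi} and \eqref{eq:norm},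
\[
\mathcal{L}_u(\zeta;\xi)\ge\big(m-\tfrac12C_2m^2r_0^{m-2}\big)|\xi|^2\ge\tfrac m2|\xi|^2
\]
once $m$ is so large that $C_2m\,r_0^{m-2}\le1$. Also $u(\zeta)\ge1-r_0^m>0$.

The proposition holds for such $m$ with $c=m/25$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\fill[gray!35] (0,0) -- (0.72,0.262) -- (0.72,-0.262) -- cycle;
\draw (0,0) circle (1);
\draw[dashed] (0,0) circle (0.86);
\draw (20:1) -- (0,0) -- (-20:1);
\draw (0.72,-1.1) -- (0.72,1.1) node[above] {$\operatorname{Re}q=1-2\delta^2$};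
\fill (1,0) circle (0.025) node[right] {$1$};
\fill (0,0) circle (0.025) node[left] {$0$};
\end{tikzpicture}
\caption{The form $Q_j$ maps the unit sphere into the closed unit disk. Points of $L_j$ go to $1$, and points at distance at least $\delta$ from $L_j$ go to the left of the vertical line. The function $E_m$ vanishes outside the sector $|\arg q|<2\pi/m$. For large $m$ the part of the sector left of the line (shaded) lies in the dashed disk $|q|\le1-\delta^2$.}
\label{fig:sector}
\end{figure}

With $F\ne0$ the planes are replaced by curved sheets tangent to them at $0$. We shall straighten the sheets by a map $G$ that is not holomorphic, so $u\circ G$ is not psh for free. The strict lower bound on $\mathcal{L}_u$ absorbs the error if $G$ is close to the identity in the scale-invariant $C^2$ sense.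

\begin{lemma}\label{lem:perturb}
Let $u$ be as in Proposition~\ref{prop:u}. Let $G$ be a $C^2$ map from a punctured neighborhood of $0$ to $\mathbb{C}^n$ with $|D^l(G-\mathrm{id})(\zeta)|=o(|\zeta|^{1-l})$ for $l=0,1,2$. Then $v=u\circ G$, $v(0)=0$, is defined, continuous, nonnegative and psh on a ball about $0$.
\end{lemma}

\begin{proof}
For small $\zeta\ne0$ we have $\frac12|\zeta|\le|G(\zeta)|\le2|\zeta|$, so $v$ is defined and $C^2$ off $0$, and $0\le v=O(|\zeta|^{2m})$ gives continuity at $0$. For a real tangent vector $X$,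
\[
D^2v(\zeta)[X,X]=D^2u(G(\zeta))\big[DG\,X,\,DG\,X\big]+Du(G(\zeta))\big[D^2G[X,X]\big].
\]
By homogeneity, $|D^2u(G(\zeta))|=O(|\zeta|^{2m-2})$ and $|Du(G(\zeta))|=O(|\zeta|^{2m-1})$. Since $DG=I+o(1)$, the first term is $D^2u(G(\zeta))[X,X]+o(|\zeta|^{2m-2})|X|^2$. Since $D^2G=o(|\zeta|^{-1})$, the second term is $o(|\zeta|^{2m-2})|X|^2$. Taking $X=\xi$ and $X=i\xi$ in \eqref{eq:levi}, we get
\[
\mathcal{L}_v(\zeta;\xi)=\mathcal{L}_u(G(\zeta);\xi)+o(|\zeta|^{2m-2})|\xi|^2\ge\big(c\,2^{2-2m}-o(1)\big)|\zeta|^{2m-2}|\xi|^2\ge0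
\]
for small $\zeta\ne0$. So $v$ is psh on a punctured ball. On a complex line through $0$ the mean value inequality at $0$ holds because $v\ge0=v(0)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

We first treat the normalized case.

\begin{proposition}\label{prop:V}
Let $|b|^2-|a|^2=1$, let $F$ be as in Theorem~\ref{thm:B}, and let $h=\lambda^k+F$. There are an open neighborhood $D$ of $0\in\mathbb{C}^2$ and a continuous psh function $V\ge0$ on $D$ with $V^{-1}(0)=\{(z,w)\in D:w=h(z)\}$.
\end{proposition}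

\begin{proof}
We work upstairs in $\mathbb{C}^2$ with coordinates $\zeta=(z,W)$. By Lemma~\ref{lem:planes}, Proposition~\ref{prop:u} applies to $L_0,\dots,L_{k-1}$; let $u$ be the function it gives.

\emph{Step 1: the sheets.} We describe $\{W^k=h(z)\}$ as a union of $k$ graphs. For $z\ne0$ put $\eta=F/\lambda^k$. The function $\lambda^{-k}$ is smooth off $0$ and homogeneous of degree $-k$, so $|D^l(\lambda^{-k})|=O(|z|^{-k-l})$, and \eqref{eq:F} with the product rule gives $|D^l\eta|=o(|z|^{-l})$ for $l=0,1,2$. This is where \eqref{eq:F} is used. Choose $\varepsilon>0$ with $|\eta|<\frac12$ for $0<|z|<\varepsilon$. Let $\gamma(s)=(1+s)^{1/k}-1$ with the principal root; $\gamma(0)=0$, and $\gamma',\gamma''$ are bounded on $|s|\le\frac12$. So $g=\gamma\circ\eta$ satisfies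
\[
|g|=O(|\eta|)=o(1),\quad |Dg|=O(|D\eta|)=o(|z|^{-1}),\quad |D^2g|=O(|D\eta|^2+|D^2\eta|)=o(|z|^{-2}).
\]
Put $\kappa=\lambda g$ off $0$, $\kappa(0)=0$, and $\mu=\lambda+\kappa$. Then $\mu^k=\lambda^k(1+\eta)=h$ off $0$, and $\mu(0)^k=0=h(0)$. Hence for $|z|<\varepsilon$,
\begin{equation}\label{eq:sheets}
W^k=h(z)\iff W=\omega^j\big(\lambda(z)+\kappa(z)\big)\ \text{ for some }j .
\end{equation}
The function $\kappa$ is $C^2$ off $0$. Since $\lambda$ is real-linear, $|\kappa|=|\lambda||g|$, $|D\kappa|\le|D\lambda||g|+|\lambda||Dg|$ and $|D^2\kappa|\le2|D\lambda||Dg|+|\lambda||D^2g|$, so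
\begin{equation}\label{eq:kappa}
|D^l\kappa(z)|=o(|z|^{1-l}),\qquad l=0,1,2 .
\end{equation}
(Even for smooth $F$ the sheets need not be $C^2$ at $0$: for $h=\bar z^3+z^4$ one has $\kappa=z^4/(3\bar z^2)+O(|z|^3)$, and the leading term is not a quadratic polynomial. This is why Lemma~\ref{lem:perturb} asks only for estimates off $0$.)

\emph{Step 2: straightening.} The shear $(z,W)\mapsto(z,W-\omega^j\kappa(z))$ maps the $j$-th sheet into $L_j$. We glue these $k$ shears with the cutoffs \eqref{eq:theta}. One precaution is needed: \eqref{eq:kappa} is an estimate in terms of $|z|$, not $|\zeta|$, so the cones must avoid the axis $\{z=0\}$. By Lemma~\ref{lem:planes}, each $d_j$ has a positive minimum on the circle $\{z=0,|W|=1\}$. Choose an admissible $\delta$ with $2\delta$ below these minima; it need not be the $\delta$ used to build $u$. Then $C_j\cap\{z=0\}=\varnothing$, and by compactness of $C_j\cap\{|\zeta|=1\}$ there is $c_1>0$ with $c_1|\zeta|\le|z|\le|\zeta|$ on every $C_j$. For $0<|\zeta|<\varepsilon$ define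
\[
G(z,W)=\Big(z,\ W-\sum_j\theta_j(z,W)\,\omega^j\kappa(z)\Big).
\]
Each $\theta_j$ vanishes near the points of $\{z=0\}\setminus\{0\}$, so $G$ is $C^2$. The product $\theta_j\kappa$ and its derivatives vanish outside $C_j$, and on $C_j$ the bounds $|D^i\theta_j|=O(|\zeta|^{-i})$ and \eqref{eq:kappa} give $|D^l(\theta_j\kappa)|=o(|\zeta|^{1-l})$. By Lemma~\ref{lem:perturb}, $v=u\circ G$, $v(0)=0$, is continuous, nonnegative and psh on a ball $B=\{|\zeta|<\varepsilon_1\}$, $\varepsilon_1\le\varepsilon$. Shrink $\varepsilon_1$ so that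
\[
|G(\zeta)-\zeta|<\delta|\zeta|\quad\text{on }B\setminus\{0\},\qquad |\kappa(z)|<\delta|z|\quad\text{for }0<|z|<\varepsilon_1 .
\]

\emph{Step 3: for $(z,W)\in B$, $v(z,W)=0$ if and only if $W^k=h(z)$.} Both hold at the origin, so let $\zeta=(z,W)\ne0$. If $d_j(\zeta)<\delta|\zeta|$, then $\theta_j(\zeta)=1$ and the other cutoffs vanish, so
\begin{equation}\label{eq:Gj}
G(\zeta)=(z,\,W-\omega^j\kappa(z)).
\end{equation}
Suppose $W^k=h(z)$. By \eqref{eq:sheets}, $W=\omega^j(\lambda(z)+\kappa(z))$ for some $j$, and $z\ne0$ since otherwise $\zeta=0$. As $(z,\omega^j\lambda(z))\in L_j$, we have $d_j(\zeta)\le|\kappa(z)|<\delta|\zeta|$. By \eqref{eq:Gj}, $G(\zeta)=(z,\omega^j\lambda(z))\in L_j\setminus\{0\}$, so $v(\zeta)=0$. Conversely, suppose $v(\zeta)=0$. Then $G(\zeta)\in L_j$ for some $j$, so $d_j(\zeta)\le|G(\zeta)-\zeta|<\delta|\zeta|$ and \eqref{eq:Gj} holds. The point of $L_j$ with first coordinate $z$ is $(z,\omega^j\lambda(z))$, so $W-\omega^j\kappa(z)=\omega^j\lambda(z)$, and $W^k=h(z)$ by \eqref{eq:sheets}.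

\emph{Step 4: descent.} Unlike the function of Example~\ref{ex:model}, $v$ need not be invariant under $R$, so we take the maximum over each fiber of $\pi$. Let $D=\{(z,w):|z|^2+|w|^{2/k}<\varepsilon_1^2\}$, an open neighborhood of $0$ with $\pi^{-1}(D)=B$, and put
\[
V(z,w)=\max\{v(z,W):W^k=w\}\ge0,\qquad(z,w)\in D .
\]
Then $V\circ\pi=\tilde v:=\max_jv\circ R^j$, which is continuous on $B$. To see that $V$ is continuous, let $(z_\nu,w_\nu)\to(z,w)$ in $D$ and pick $W_\nu$ with $W_\nu^k=w_\nu$. Every subsequence has a further subsequence along which $W_\nu$ converges to a root $W$ of $W^k=w$, and along it $V(z_\nu,w_\nu)=\tilde v(z_\nu,W_\nu)\to\tilde v(z,W)=V(z,w)$. The function $\tilde v$ is psh, and near a point with $w\ne0$ the map $\pi$ has a local biholomorphic inverse, so $V$ is psh on $D\setminus\{w=0\}$. By Lemma~\ref{lem:remove}, $V$ is psh on $D$. Finally, since $v\ge0$, we have $V(z,w)=0$ if and only if $v(z,W)=0$ for every root $W$ of $W^k=w$, and by Step 3 this holds if and only if $w=h(z)$.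
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\sigma=\sqrt{|b|^2-|a|^2}>0$. The polynomial automorphism $\Phi(z,w)=(\sigma z,\,w-p(z))$ of $\mathbb{C}^2$ maps $P$ to $0$ and $M$ onto the graph of
\[
h(z)=\Big(\frac a\sigma z+\frac b\sigma\bar z\Big)^k+F(z/\sigma)
\]
near $z=0$. Here $|b/\sigma|^2-|a/\sigma|^2=1$, and $F(z/\sigma)$ satisfies the same hypotheses as $F$. Let $D$ and $V$ be given by Proposition~\ref{prop:V} for this $h$. Then $V\circ\Phi$ is continuous, nonnegative and psh on the neighborhood $\Phi^{-1}(D)$ of $P$, and on a small ball $\mathbb{B}(P;\rho')\subset\Phi^{-1}(D)$ its zero set is $M\cap\mathbb{B}(P;\rho')$. By Lemma~\ref{lem:zero}, $M\cap\overline{\mathbb{B}(P;\rho)}$ is polynomially convex for $0<\rho<\rho'$.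
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gorai}
Sushil Gorai, \emph{Certain real surfaces in $\mathbb{C}^2$ with isolated singularities}, arXiv:1909.04085 (2019).

\bibitem{Hormander}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\end{thebibliography}
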